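# Level $h$-vectors in three variables: unimodal up to type 4, and not beyond

## 1. The dual module of a level algebra and two cokernel sequences

Let $k$ be a field of characteristic zero, $R=k[x,y,z]$ with all variables of degree 1, $\mathfrak m=(x,y,z)$, and let $A=R/I$ with $I$ homogeneous, containing no nonzero linear form, and $A$ of finite dimension over $k$. Write $h_i=\dim_k A_i$, let $e$ be the last index with $A_e\ne0$, and put
$$M=\operatorname{Hom}_k(A,k),\qquad M_j=\operatorname{Hom}_k(A_{e-j},k).$$
The ring $R$ acts on $M$ by $(r\varphi)(a)=\varphi(ra)$. If $\varphi$ is a functional on $A_{e-j}$ and $r$ is a linear form, then $r\varphi$ is a functional on $A_{e-j-1}$. So $M$ is a graded $R$-module, it lives in degrees $0,\dots,e$, and $\dim M_j=h_{e-j}$. It is the Hilbert function of $A$ read backwards.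

**Definition (socle, type, level).** The socle of $A$ is the annihilator of the maximal homogeneous ideal of $A$; the type $t$ of $A$ is the dimension of its socle; $A$ is level if its socle is concentrated in one degree, which is then $e$.

For instance, $k[x,y,z]/(x^2,y^2,z^2)$ has $h=(1,3,3,1)$ and socle spanned by $xyz$, so it is level of type 1. In $k[x,y]/(x^2,xy,y^3)$ the socle is spanned by $x$ and $y^2$, in degrees 1 and 2, so this algebra is not level. Level algebras of type 1 are the Gorenstein algebras.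

Levelness is a statement about generators of $M$. An element $a\in A$ is killed by every functional in $\mathfrak mM$ exactly when $\varphi(ra)=0$ for all $\varphi\in M$, $r\in\mathfrak m$, that is, when $\mathfrak ma=0$. Hence $(M/\mathfrak mM)^*$ is the socle of $A$. If $A$ is level of type $t$, then $M/\mathfrak mM$ sits in degree 0, and by the graded Nakayama lemma $M$ is generated by $M_0$, with $\dim M_0=t$. In particular
$$h_{e-j}=\dim M_j\le t\binom{j+2}{2}.\tag{1}$$
In the example $(1,3,3,1)$ the module $M$ is generated by the functional "coefficient of $xyz$".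

Now take a linear form $\ell$ and multiply by it. The rank of a linear map that depends linearly on $\ell$ is maximal on a nonempty Zariski open set of $\ell$'s, so for general $\ell$ (meaning: in a suitable nonempty open set) the numbers
$$\alpha_l=\dim(A/\ell A)_l,\qquad \beta_l=\dim(M/\ell M)_l$$
do not depend on $\ell$. The map $\ell:A_l\to A_{l+1}$ has cokernel of dimension $\alpha_{l+1}$. Its transpose is $\ell:M_{e-l-1}\to M_{e-l}$, so its kernel is dual to the cokernel of the latter, of dimension $\beta_{e-l}$. Therefore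
$$h_{l+1}-h_l=\alpha_{l+1}-\beta_{e-l}.\tag{2}$$

Check this on $(1,3,3,1)$. Modulo a general $\ell$ we may eliminate $z$, and $A/\ell A=k[x,y]/(x^2,y^2,(ax+by)^2)$ with $ab\ne0$; since $2\ne0$ this is $k[x,y]/(x^2,xy,y^2)$, so $\alpha=(1,2,0,0)$. As $M\cong A$ here (one generator, same dimension), also $\beta=(1,2,0,0)$. Then (2) reads $2=2-0$, $0=0-0$, $-2=0-2$ for $l=0,1,2$.

What is all this for? We want to know when the sequence $h$ can go down and then up again. Suppose $1\le i<e$ and
$$h_{i-1}\ge h_i<h_{i+1};$$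
call this a valley at $i$, and put $j=e-i\ge1$. Formula (2) for $l=i$ and $l=i-1$ turns the valley into
$$\beta_j<\alpha_{i+1},\qquad \alpha_i\le\beta_{j+1}.\tag{3}$$
The sequence $\alpha$ belongs to a quotient of a polynomial ring in two variables, where it does not like to increase. So $\beta$ has to jump up from $j$ to $j+1$, in a module generated in degree 0. The whole proof measures how large $M$ must be for that.

## 2. Valleys, types, and the threshold at 5

**Definition.** The $h$-vector of $A$ is $(h_0,\dots,h_e)$; the codimension of $A$ is $h_1$, here 3. A level $h$-vector of type $t$ is the $h$-vector of a level algebra of type $t$. A sequence is unimodal if $h_0\le\dots\le h_p\ge\dots\ge h_e$ for some $p$.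

All codimension 3 Gorenstein $h$-vectors are unimodal. Not all codimension 3 level $h$-vectors are: $(1,3,6,10,15,21,28,27,27,28)$ is one of type 28 that is not. A non-unimodal one of type 5 has been reported (Iarrobino and Weiss). Fabrizio Zanello, "A non-unimodal codimension 3 level $h$-vector", arXiv:math/0505678 (2005), asks for the maximal $t_0$ such that every codimension 3 level $h$-vector of type $t\le t_0$ is unimodal, and in particular whether type 2 always gives unimodality. The answer is $t_0=4$; in particular, every codimension 3 level $h$-vector of type 2 is unimodal.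

We use the convention $\binom n2=0$ for $n\in\{0,1\}$, so $\dim R_i=\binom{i+2}2$ for $i\ge-1$.

**Theorem 1.** Let $h=(1,3,h_2,\dots,h_e)$ be a codimension 3 level $h$-vector of type $t\le4$. If $h_{i-1}\ge h_i$ for some $1\le i<e$, then $h_i\ge h_{i+1}$. Hence $h_0<h_1<\dots<h_p\ge h_{p+1}\ge\dots\ge h_e$ for some $p$; in particular $h$ is unimodal.

**Theorem 2.** For every $t\ge5$ there is a non-unimodal codimension 3 level $h$-vector of type $t$. For $t=5$, $e=63$ one may take $h_i=\binom{i+2}2$ for $i\le42$ (so $h_{42}=946$), $(h_{43},h_{44},h_{45})=(945,945,946)$, and $h_i=5\binom{65-i}2$ for $i\ge46$.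

So a non-unimodal codimension 3 level $h$-vector of type $t$ exists if and only if $t\ge5$.

**Theorem 3.** Let $h$ be a non-unimodal codimension 3 level $h$-vector, of any type.

(a) There is an $i$ with $h_{i_0-1}>h_{i_0}=\dots=h_i<h_{i+1}$ for some $1\le i_0\le i<e$, and for every such $i$, with $j=e-i$, one has $h_i\ge(j+2)(2j+7)$. For each $j\ge1$ equality occurs for some $h$.

(b) If the type is 5, then $e\ge63$, and $e=63$ occurs.

The proofs use only that $k$ is infinite. For Theorem 1 and the bounds in Theorem 3 we may pass to the algebraic closure: the socle is the kernel of the linear map $a\mapsto(xa,ya,za)$, so the $h$-vector, levelness and the type do not change. **Through Section 9, $k$ is algebraically closed.**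

Two small cases show what is at stake. With two variables instead of three there is nothing to prove: the $h$-vector of a quotient $k[u,v]/J$ is $1,2,3,\dots$ as long as $J_i=0$, and from then on it never increases (Lemma 4 below). With three variables but without levelness, valleys are cheap. Take $I=x\mathfrak m^2+\mathfrak m^5$. Then $h_i=\dim R_i$ for $i\le2$ and $h_i=\dim(R/xR)_i=i+1$ for $i=3,4$, so
$$h=(1,3,6,4,5).$$
The forms $x^2,xy,xz$ are nonzero in $A$ and are socle elements of degree 2, so $A$ is not level. Look at the two sequences: the valley is at $i=3$, $j=1$; modulo $\ell$ the ideal is generated in degrees 3 and 4 by multiples of one linear form, so $\alpha_3=\alpha_4=1$; and (2), which holds for any $A$, gives $\beta_1=\alpha_4-1=0$, $\beta_2=\alpha_3+2=3$. The jump from 0 to 3 is possible because $M$ has three new generators in degree 2. When $M$ is generated in degree 0, a jump has a price, as we shall see.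

## 3. Two variables: ideals that grow as slowly as possible

The purpose of this section is to control $\alpha$: it does not increase once $I_i\ne0$, and if it stays constant then $I_i$ restricted to a line is very special.

**Lemma 4.** Let $S=k[u,v]$ and let $0\ne V\subset S_i$ be a subspace. Then $\dim S_1V\ge\dim V+1$. If equality holds, then $V=g\,S_{\dim V-1}$ for a form $g$ of degree $i+1-\dim V$. Consequently, if $J\subset S$ is a homogeneous ideal with $J_i\ne0$, then $\dim(S/J)_{i+1}\le\dim(S/J)_i$.

*Proof.* Order monomials of equal degree by the exponent of $u$. Let $a_1>\dots>a_n$, $n=\dim V$, be the $u$-exponents of the leading monomials of elements of $V$. Then $uV$ contains elements with leading $u$-exponents $a_1+1,\dots,a_n+1$, and $vV$ contains one with leading exponent $a_n$. These $n+1$ exponents are distinct, so $\dim S_1V\ge n+1$.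

Suppose equality holds. We prove the form of $V$ by induction on $\dim V$. If $\dim V=1$, take $g$ to be a generator of $V$. Let $\dim V\ge2$. The kernel of the multiplication $S_1\otimes V\to S_1V$ has dimension $2\dim V-(\dim V+1)=\dim V-1$. Its elements are $u\otimes a+v\otimes b$ with $ua+vb=0$, so $v\mid a$, and $a=vc$, $b=-uc$ for a unique $c\in S_{i-1}$. Thus the kernel is isomorphic to
$$V_-=\{c\in S_{i-1}:\ uc\in V,\ vc\in V\},$$
and $\dim V_-=\dim V-1\ge1$. Now $S_1V_-\subset V$, and $\dim S_1V_-\ge\dim V_-+1=\dim V$. Hence $S_1V_-=V$, and $V_-$ again satisfies equality. By induction $V_-=g\,S_{\dim V-2}$ with $\deg g=(i-1)+1-(\dim V-1)=i+1-\dim V$, so $V=S_1V_-=g\,S_{\dim V-1}$.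

For the last claim, $\dim J_{i+1}\ge\dim S_1J_i\ge\dim J_i+1$, while $\dim S_{i+1}=\dim S_i+1$. $\square$

## 4. The price of a jump in a module generated in degree 0

Now we control $\beta$. The point: if, after killing enough linear forms to be left with one variable, at least $s$ dimensions survive in degree $q$, then the module contains a free module of rank $s$ up to degree $q$.

**Lemma 5.** Let $T=k[z_1,\dots,z_n]$, $n\ge1$, let $P$ be a graded $T$-module generated by a finite-dimensional $P_0$, and let $q\ge0$, $s\ge1$. If $\dim\big(P/(m_1,\dots,m_{n-1})P\big)_q\ge s$ for all $(m_1,\dots,m_{n-1})$ in a nonempty open subset of $T_1^{\,n-1}$, then $\dim P_l\ge s\dim T_l$ for all $l\le q$.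

*Proof.* **Step 1: rewrite the quotient as an evaluation.** Let $V=P_0$, $\tau=\dim V$, and let $N$ be the kernel of $T\otimes V\to P$. Let $m_1,\dots,m_{n-1}$ be independent, with nonzero common zero $p\in k^n$. After a linear change of coordinates $m_a=z_a$ and $p=(0,\dots,0,1)$, and one sees that $(m_1,\dots,m_{n-1})_q$ is the kernel of $g\mapsto g(p)$ on $T_q$. Hence
$$\big(P/(m_1,\dots,m_{n-1})P\big)_q\cong V/\mathrm{ev}_p(N_q),\qquad \mathrm{ev}_p(g\otimes v)=g(p)v.$$
So $s\le\tau$, by hypothesis.

**Step 2: bound the rank of $N_q$.** Let $K$ be the fraction field of $T$ and $KN_q\subset K\otimes V$ the $K$-span of $N_q$. We claim $\dim_KKN_q\le\tau-s$. Otherwise some $\tau-s+1$ elements of $N_q$, written as vectors with entries in $T_q$, have a nonzero maximal minor $\Delta$, which is a homogeneous polynomial. The vector $p$ can be taken to be the vector of signed maximal minors of the $(n-1)\times n$ coefficient matrix of $(m_\bullet)$ (for $n=1$, $p=1$); its coordinates are polynomials in the coefficients, and every point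 of $k^n\setminus0$ arises up to a scalar. So $\Delta(p)$ is a nonzero polynomial function of $(m_\bullet)$, and we can choose $(m_\bullet)$ independent, in the given open set, with $\Delta(p)\ne0$. Then $\dim\mathrm{ev}_p(N_q)\ge\tau-s+1$ and $\dim V/\mathrm{ev}_p(N_q)\le s-1$, a contradiction.

**Step 3: find the free submodule.** Since $V$ spans $K\otimes V$ over $K$, there are $v_1,\dots,v_s\in V$ that are $K$-independent modulo $KN_q$. Let $l\le q$ and suppose $\sum_ar_a\otimes v_a\in N_l$ with $r_a\in T_l$. Multiply by some $0\ne g\in T_{q-l}$: then $\sum_agr_a\otimes v_a\in N_q$, so all $gr_a=0$ and all $r_a=0$. Thus $\bigoplus_aT_lv_a$ injects into $P_l$. $\square$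

**Corollary 6.** Let $P$ be a graded $R$-module generated by a finite-dimensional $P_0$, and for general $\ell\in R_1$ put $\pi_l=\dim(P/\ell P)_l$. Let $j\ge0$. If $\pi_{j+1}-\pi_j\ge s\ge1$, then $\dim P_j\ge s\binom{j+2}2$ and $\pi_j\ge s(j+1)$.

*Proof.* For any $y\in R_1$, the space $(P/(\ell,y)P)_{j+1}$ is the cokernel of $y:(P/\ell P)_j\to(P/\ell P)_{j+1}$, so its dimension is at least $\pi_{j+1}-\pi_j\ge s$. This holds for all pairs $(\ell,y)$ with $\ell$ general, an open set of pairs. Lemma 5 with $T=R$, $n=3$, $q=j+1$, $l=j$ gives the first inequality. For the second, fix a general $\ell$ and apply Lemma 5 to the module $P/\ell P$ over $R/\ell R\cong k[u,v]$, with $n=2$, $q=j+1$, $l=j$. $\square$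

In the non-level example of Section 2, $\beta_2-\beta_1=3$ and $\beta_1=0$; the Corollary with $j=1$, $s=3$ would have demanded $\beta_1\ge6$.

## 5. From a general line back to the plane

Next we want to bound $h_i$ from below in terms of $\alpha_i$. The comparison is with plane curves. For integers $m\ge-1$, $d\ge0$ let
$$c_m(d)=\sum_{a=0}^m\min(d,a+1).$$
This is nondecreasing in $m$ and in $d$, and $c_m(d)-c_{m-1}(d)=\min(d,m+1)$ for $m\ge0$. For $d\ge1$ we have
$$c_m(d)=\binom{m+2}2-\binom{m-d+2}2\quad(m\ge d-2).\tag{4}$$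
Indeed for $m=d-2$ and $m=d-1$ both sides are $1+2+\dots+(m+1)=\binom{m+2}2$, and for $m\ge d$ each side exceeds its value at $m-1$ by $d$. Expanding the difference in (4) as a sum of consecutive integers,
$$c_m(d)=\sum_{a=0}^{d-1}(m+1-a)\quad(m\ge d-1).\tag{5}$$
If $\deg f=d\ge1$, then $\dim(R/fR)_m=c_m(d)$ for all $m\ge-1$: for $m<d$ both are $\binom{m+2}2$, for $m\ge d$ this is (4). For example $c_8(3)=1+2+3\cdot7=24$ is the dimension of the degree 8 part of the coordinate ring of a plane cubic.

**Lemma 7.** Let $I\subset R$ be a homogeneous ideal and $\alpha_i(I)=\dim(R/(I,\ell))_i$ for $\ell$ general. Then $\dim(R/I)_i\ge c_i(\alpha_i(I))$.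

*Proof.* We use induction on $i$, for all ideals at once. For $i=0$ both sides are 0 or both are 1. If $I_i=0$, then $\alpha_i(I)=i+1$ and $\dim(R/I)_i=\binom{i+2}2=c_i(i+1)$.

Let $i\ge1$, $I_i\ne0$, and write $\alpha_i=\alpha_i(I)\le i+1$. Fix a general $\ell$, so that $\ell$ attains $\alpha_i$ and $I_i$ has nonzero image modulo $\ell$. Then choose $\ell'$ general, so that $\ell'$ attains $\alpha_i(I)$ and $\alpha_{i-1}(I:\ell)$, and some element of $I_i$ does not vanish at the point $\ell=\ell'=0$; the last is possible because some element of $I_i$ is not identically zero on the line $\ell=0$. In $S'=R/\ell'R$ let $V$ be the image of $I_i$, so $\dim V=i+1-\alpha_i$, and let $U$ be the image of $(I:\ell)_{i-1}$. Since $\ell(I:\ell)\subset I$,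
$$\bar\ell\,U\subset V\cap\bar\ell S'\subsetneq V,$$
the last inclusion being strict because some element of $I_i$ is not in $(\ell,\ell')$. As $\bar\ell$ is a nonzerodivisor in $S'$, $\dim U\le\dim V-1=i-\alpha_i$. Therefore $\alpha_{i-1}(I:\ell)=i-\dim U\ge\alpha_i$. The exact sequence
$$0\to R/(I:\ell)(-1)\xrightarrow{\ \ell\ }R/I\to R/(I,\ell)\to0$$
and the induction hypothesis for $I:\ell$ give
$$\dim(R/I)_i\ge\alpha_i+c_{i-1}(\alpha_{i-1}(I:\ell))\ge\alpha_i+c_{i-1}(\alpha_i)=c_i(\alpha_i),$$
the last equality because $\min(\alpha_i,i+1)=\alpha_i$. $\square$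

## 6. What the separate bounds give, and where they stop

From here to the end of Section 9, $A=R/I$ is level of codimension 3, type $t$ and socle degree $e$, with $M,\alpha,\beta$ as in Section 1. So $\alpha_l=\alpha_l(I)$. Let us collect what every valley satisfies.

**Lemma 8.** Suppose $h_{i-1}\ge h_i<h_{i+1}$ with $1\le i<e$, and let $j=e-i\ge1$, $s=\beta_{j+1}-\beta_j$. Then $I_i\ne0$, $\ \beta_j<\alpha_{i+1}\le\alpha_i\le\beta_{j+1}$, $\ s\ge1$, $\ \alpha_i\le i$ and $\beta_j\ge s(j+1)$.

*Proof.* If $I_i=0$, then $h_i=\dim R_i>\dim R_{i-1}\ge h_{i-1}$, a contradiction. So $I_i\ne0$, and for general $\ell$ its image $\bar I_i$ in $S=R/\ell R$ is nonzero. Hence $\alpha_i=i+1-\dim\bar I_i\le i$, and $\alpha_{i+1}\le\alpha_i$ by Lemma 4. The outer inequalities are (3). They give $s\ge1$, and Corollary 6 for $P=M$ gives $\beta_j\ge s(j+1)$. $\square$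

The natural first attempt is to feed this into Lemma 7 and compare with (1). By Lemma 8, $i\ge\alpha_i\ge\alpha_{i+1}\ge\beta_j+1\ge j+2$, so
$$t\binom{j+2}2\ge h_i\ge c_i(\alpha_i)\ge c_{j+2}(j+2)=\binom{j+4}2-1.$$
For $t=1$ this is already impossible, since $\binom{j+4}2-\binom{j+2}2=2j+5>1$. So Gorenstein $h$-vectors have no valleys, and the method looks promising.

It stops at $t=2$. Consider $j=19$, $i=27$, $e=46$ and
$$h_{26}=378,\quad h_{27}=378,\quad h_{28}=379.$$
Here $\dim R_{26}=\binom{28}2=378$. The requirement $\alpha_{27}\ge j+2=21$ leads to $h_{27}\ge c_{27}(21)=\binom{29}2-\binom82=406-28=378$. The bounds (1) with $t=2$ are $h_{27}\le2\binom{21}2=420$ and $h_{28}\le2\binom{20}2=380$. And Corollary 6 asks that $\dim M_{19}=h_{27}\ge\binom{21}2=210$. Every one of these tests is passed. So these inequalities do not exclude such a valley in type 2.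

Notice the waste. We have bounded the same number $h_{27}$ below by 378, because of the curve-like behavior of $I$, and by 210, because $M$ contains a free module up to degree $j+1$. If the two bounds could be added, we would get $588>420$ and be done. The next section shows that in the critical case they can be added: there is a genuine curve $f$, the number $c_i(d)$ counts the submodule of $M$ killed by $f$, and the free part lives in the quotient by that submodule.

## 7. The curve in the ideal and the quotient of $M$ by its $f$-torsion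

**Proposition 9.** Suppose $1\le i<e$ and $h_{i-1}\ge h_i<h_{i+1}$. Let $j=e-i$ and $s=\beta_{j+1}-\beta_j$. Then the conclusions of Lemma 8 hold, and one of the following is true.

* **(flat)** $\alpha_i=\alpha_{i+1}=:d$. Then $i\ge d\ge s(j+1)+1$ and $h_i\ge c_i(d)+s\binom{j+2}2$.
* **(non-flat)** $\alpha_i>\alpha_{i+1}$. Then $s\ge2$, $i\ge\alpha_i\ge2j+4$ and $h_i\ge c_i(2j+4)=(j+2)(2i-2j-1)\ge(j+2)(2j+7)$.

*Proof.* **Step 1: the non-flat case, where the separate bounds suffice.** Here the jump is bigger: $\beta_{j+1}\ge\alpha_i$ and $\beta_j\le\alpha_{i+1}-1$, so $s\ge\alpha_i-\alpha_{i+1}+1\ge2$. Hence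
$$\alpha_i\ge\alpha_{i+1}+1\ge\beta_j+2\ge2(j+1)+2=2j+4.$$
By Lemma 7 and (5), as $i\ge\alpha_i\ge2j+4$,
$$h_i\ge c_i(\alpha_i)\ge c_i(2j+4)=\sum_{a=0}^{2j+3}(i+1-a)=(2j+4)(i+1)-(j+2)(2j+3)=(j+2)(2i-2j-1),$$
and $2i-2j-1\ge2j+7$.

From now on we are in the flat case. Then $i\ge\alpha_i=d=\alpha_{i+1}\ge\beta_j+1\ge s(j+1)+1$ by Lemma 8.

**Step 2: on a general line, $I_i$ has a common factor of degree $d$.** In $S=R/\ell R$ we have $\dim\bar I_i=i+1-d\ge1$ and $S_1\bar I_i\subset\bar I_{i+1}$, where $\dim\bar I_{i+1}=i+2-d=\dim\bar I_i+1$. So Lemma 4 holds with equality for $V=\bar I_i$, and $\bar I_i=g_\ell\,S_{i-d}$ with $\deg g_\ell=d$.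

**Step 3: the common factor comes from the plane.** Let $f=\gcd(I_i)$ and write $I_i=fJ$. The forms in $J$ have no common factor, so they have only finitely many common zeros in $\mathbb P^2$. A general line avoids these. So the restrictions $\bar J$ of $J$ to the line have no common zero there, hence no common factor, and $\gcd(\bar I_i)=\bar f$ up to a scalar. On the other hand $\gcd(g_\ell S_{i-d})=g_\ell$. Therefore $\deg f=d$.

**Step 4: $I_{i-1}$ also lies in $(f)$.** If $g\in I_{i-1}$, then $xg,yg,zg\in I_i\subset(f)$. So $f$ divides $\gcd(xg,yg,zg)=g$.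

**Step 5: split off the part of $M$ that $f$ kills.** Let $(0:_Mf)=\{\varphi\in M:f\varphi=0\}$ and $P=M/(0:_Mf)$. This $P$ is generated by $P_0$, because $M$ is generated by $M_0$. A functional on $A_{e-l}$ is killed by $f$ exactly when it vanishes on $(fA)_{e-l}$, so
$$(0:_Mf)_l=\operatorname{Hom}_k((A/fA)_{e-l},k).$$
By Steps 3 and 4, $I_m\subset(f)$ for $m=i,i-1$, so $(A/fA)_m=(R/fR)_m$ has dimension $c_m(d)$ for these $m$. Since $e-j=i$ and $e-(j+1)=i-1$,
$$\dim P_j=h_i-c_i(d),\qquad \dim P_{j+1}=h_{i-1}-c_{i-1}(d).$$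

**Step 6: the jump survives in $P$.** As $i\ge d$, $c_i(d)-c_{i-1}(d)=d$. By (2), $h_{i-1}-h_i=\beta_{j+1}-\alpha_i=\beta_{j+1}-d$. Hence
$$\dim P_{j+1}-\dim P_j=(h_{i-1}-h_i)+d=\beta_{j+1}.$$
Neither $f$ nor $P$ depends on $\ell$, so we may take $\ell$ general for $A$, $M$ and $P$ simultaneously. Put $\pi_l=\dim(P/\ell P)_l$. The cokernel of $\ell:P_j\to P_{j+1}$ has dimension at least $\dim P_{j+1}-\dim P_j$, so $\pi_{j+1}\ge\beta_{j+1}$. And $P/\ell P$ is a quotient of $M/\ell M$, so $\pi_j\le\beta_j$. Thus $\pi_{j+1}-\pi_j\ge s$, and Corollary 6, applied to $P$, gives $\dim P_j\ge s\binom{j+2}2$. By Step 5 this is $h_i\ge c_i(d)+s\binom{j+2}2$. $\square$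

Let us read this on $(1,3,6,10,15,21,28,27,27,28)$, with $e=9$, $i=8$, $j=1$. Non-flat would need $h_8\ge3\cdot13=39$. So the valley is flat, $d\ge2s+1$, and $27\ge c_8(d)+3s$. If $s\ge2$, then $d\ge5$ and $c_8(d)\ge c_8(4)=30$, too large. So $s=1$, $d\ge3$, and since $c_8(3)=24$, $c_8(4)=30$, we get $d=3$ with $27=24+3$. The degree 8 part of any such ideal lies on a cubic, and the bound is attained.

## 8. No valleys in types 1 to 4

The sum bound does double work: combined with $h_{i-1}\ge h_i$, it also forces $i$ to be far from $d$.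

**Proposition 10.** If $h_{i-1}\ge h_i<h_{i+1}$, $1\le i<e$, $j=e-i$, then $h_i\ge(j+2)(2j+5)$.

*Proof.* In the non-flat case Proposition 9 gives more. In the flat case $d\ge s(j+1)+1\ge j+2$. By (4) with $m=i-1\ge d-2$ wait-free of any condition beyond $i\ge d$, $\dim R_{i-1}=c_{i-1}(d)+\binom{i-d+1}2$, so
$$c_{i-1}(d)+\binom{i-d+1}2=\dim R_{i-1}\ge h_{i-1}\ge h_i\ge c_{i-1}(d)+d+\binom{j+2}2.$$
Hence $\binom{i-d+1}2\ge(j+2)+\binom{j+2}2=\binom{j+3}2$, so $i-d+1\ge j+3$ and $i\ge d+j+2\ge2j+4$. By monotonicity of $c$ and (5),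
$$h_i\ge c_{2j+4}(j+2)+\binom{j+2}2=\sum_{a=0}^{j+1}(2j+5-a)+\binom{j+2}2=(j+2)(2j+5),$$
because $\sum_{a=0}^{j+1}a=\binom{j+2}2$. $\square$

**Proof of Theorem 1.** Suppose $h_{i-1}\ge h_i<h_{i+1}$ with $1\le i<e$. By (1) and Proposition 10,
$$\frac t2(j+1)(j+2)\ge(j+2)(2j+5),\qquad\text{so}\qquad t(j+1)\ge4j+10>4(j+1),$$
and $t\ge5$. Hence for $t\le4$, $h_{i-1}\ge h_i$ implies $h_i\ge h_{i+1}$ whenever $1\le i<e$. Let $p$ be the first index such that $p=e$ or $h_p\ge h_{p+1}$. Then $h_0<\dots<h_p$, and applying the implication for $i=p+1,p+2,\dots,e-1$ we get $h_p\ge h_{p+1}\ge\dots\ge h_e$. $\square$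

## 9. How large a true valley must be

The proof just given allows $h_{i-1}=h_i$. When $h$ is really non-unimodal there is a strict descent before the rise, and this improves the bound.

**Proof of Theorem 3(a), existence of $i$.** If no indices $p<m<q$ satisfied $h_p>h_m<h_q$, then $h$ would be unimodal. To see this let $h_n$ be the maximum. If $a<b\le n$ and $h_a>h_b$, then $b<n$ and $h_a>h_b<h_n$, excluded; so $h$ is nondecreasing up to $n$, and in the same way nonincreasing after $n$. So there are $p<m<q$ with $h_p>h_m<h_q$. Let $i$ be the largest index in $[p,q]$ at which $h$ attains its minimum on $[p,q]$, and let $[i_0,i]$ be the maximal interval ending at $i$ on which $h$ is constant. The minimum is smaller than $h_p$ and $h_q$, so $p<i_0\le i<q$. As $i_0-1\ge p$, $h_{i_0-1}>h_{i_0}$ by minimality of the value and maximality of the interval; and $h_{i+1}>h_i$ by the choice of $i$.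

**Proof of Theorem 3(a), bound.** Let $i$ be any index with $h_{i_0-1}>h_{i_0}=\dots=h_i<h_{i+1}$ for some $1\le i_0\le i<e$. Then $h_{i-1}\ge h_i<h_{i+1}$ and Proposition 9 applies. There are three cases.

**Case 1: non-flat.** Proposition 9 gives $h_i\ge(j+2)(2j+7)$.

**Case 2: flat, $s\ge2$.** Then $d\ge2(j+1)+1=2j+3$. Since $I_i\ne0$, $\dim R_i\ge h_i+1\ge c_i(d)+2\binom{j+2}2+1$, and (4) gives
$$\binom{i-d+2}2=\dim R_i-c_i(d)\ge2\binom{j+2}2+1>\binom{j+2}2.$$
So $i-d+2\ge j+3$, that is, $i\ge d+j+1\ge3j+4$. By (5),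
$$c_i(d)\ge c_{3j+4}(2j+3)=\sum_{a=0}^{2j+2}(3j+5-a)=(2j+3)(3j+5)-(2j+3)(j+1)=(2j+3)(2j+4).\tag{6}$$
Hence $h_i\ge(2j+3)(2j+4)+(j+1)(j+2)=(j+2)(5j+7)\ge(j+2)(2j+7)$.

**Case 3: flat, $s=1$.** First, $i_0\le i-1$. Indeed, if $i_0=i$, then $h_{i-1}>h_i$, and (2) gives $\beta_{j+1}>\alpha_i=\alpha_{i+1}>\beta_j$, so $s\ge2$, a contradiction. Therefore
$$\dim R_{i-2}\ge\dim R_{i_0-1}\ge h_{i_0-1}\ge h_i+1.$$
As $i\ge d$, we have $\dim R_{i-2}=c_{i-2}(d)+\binom{i-d}2$ by (4), and $c_i(d)=c_{i-2}(d)+2d$. With $h_i\ge c_i(d)+\binom{j+2}2$ and $d\ge j+2$ this becomes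
$$\binom{i-d}2\ge2d+\binom{j+2}2+1\ge2j+5+\binom{j+2}2=\binom{j+4}2,$$
the last equality because $2j+5=(j+2)+(j+3)$. So $i-d\ge j+4$, and
$$i\ge d+j+4\ge2j+6,\qquad h_i\ge c_{2j+6}(j+2)+\binom{j+2}2=\sum_{a=0}^{j+1}(2j+7-a)+\binom{j+2}2=(j+2)(2j+7).\tag{7}$$
This proves the bound. $\square$

**Proof of Theorem 3(b), bound.** Let $t=5$ and let $i$ be as in (a). We go through the same cases, now with (1) as an upper bound.

**Case 1: flat, $s\ge2$, is impossible.** By Proposition 9 and (1), $c_i(d)\le h_i-2\binom{j+2}2\le3\binom{j+2}2=\frac32(j+1)(j+2)$. But (6) says $c_i(d)\ge2(2j+3)(j+2)$, and $2(2j+3)>\frac32(j+1)$.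

**Case 2: non-flat.** From $(j+2)(2i-2j-1)\le h_i\le\frac52(j+1)(j+2)$ we get $4i\le9j+7$. Put $w=i-2j-2$, so $w\ge2$; the inequality $4(w+2j+2)\le9j+7$ says $j\ge4w+1$. Now estimate $\dim I_i$ in two ways. By Proposition 9 and (4),
$$\dim I_i=\dim R_i-h_i\le\dim R_i-c_i(2j+4)=\binom{i-2j-2}2=\binom w2.$$
And $h_i\le h_{i-1}\le\dim R_{i-1}$ gives
$$\dim I_i\ge\dim R_i-\dim R_{i-1}=i+1=w+2j+3\ge9w+5.$$
So $w(w-1)\ge18w+10$, that is, $w^2-19w-10\ge0$. For $2\le w\le19$ the left side is negative, so $w\ge20$. Then $j\ge81$ and $e=i+j>63$.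

**Case 3: flat, $s=1$.** Apply (1) to $h_{i+1}=\dim M_{j-1}$ and use (7):
$$5\binom{j+1}2\ge h_{i+1}\ge h_i+1\ge(j+2)(2j+7)+1=(2j+5)(j+3).$$
After doubling, $5j^2+5j\ge4j^2+22j+30$, that is, $j^2-17j-30\ge0$. This fails for $1\le j\le18$ (at $j=18$ the value is $-12$). So $j\ge19$, and by (7) $e=i+j\ge3j+6\ge63$. $\square$

## 10. Functionals on a plane curve plus one on the plane

It remains to construct valleys. Equality in (7) tells us what to look for: $d=j+2$, $i=2j+6=2d+2$, hence $e=i+j=3d$, with a curve $f$ of degree $d$ and one free copy of $R$ beside it. So we build $M$ from one general functional on $R_e$ and several on the coordinate ring of the curve.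

Let $k$ be any infinite field, $d\ge3$, and $f=x^d+y^{d-1}z$. This is irreducible: it is linear in $z$ with coprime coefficients $y^{d-1}$ and $x^d$. Consider
$$\psi:R\to k[u,v],\qquad x\mapsto uv^{d-1},\quad y\mapsto v^d,\quad z\mapsto-u^d.$$
Then $\psi(f)=u^dv^{d(d-1)}-v^{d(d-1)}u^d=0$. The image is a domain containing the algebraically independent elements $u^d,v^d$, so it has dimension 2, and $\ker\psi$ is a prime of height one. It contains the nonzero prime $(f)$, so $\ker\psi=(f)$. Hence the elements of $B:=R/(f)$ may be viewed as polynomial functions on $k^2$, as those of $R$ are functions on $k^3$. Write $c_i=c_i(d)=\dim B_i$.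

Given $\varphi_0\in R_e^*$ and $\varphi_1,\dots,\varphi_u\in B_e^*\subset R_e^*$ (functionals that vanish on $(f)_e$), let
$$I_i=\{r\in R_i:\ \varphi_a(rR_{e-i})=0\text{ for all }a\}\ (i\le e),\qquad I_i=R_i\ (i>e).$$
For example, one functional "coefficient of $xyz$" on $R_3$ gives $I=(x^2,y^2,z^2)$ in this way: $I_1=0$, $I_2$ is spanned by the squares, $I_3$ by all cubic monomials except $xyz$, and each of these contains a square.

The $I_i$ form a homogeneous ideal, since $rr'R_{e-i-1}\subset rR_{e-i}$ for $r\in R_i$, $r'\in R_1$, $i<e$. If $i<e$ and $R_1r\subset I_{i+1}$, then $\varphi_a(rR_1R_{e-i-1})=0$ for all $a$, so $r\in I_i$. Thus $A=R/I$ has no socle in degrees below $e$, and if the $\varphi_a$ are linearly independent, $A$ is level of socle degree $e$ and type $\dim A_e=u+1$. Moreover $I_i$ is the space orthogonal to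
$$W_i=\text{span of the functionals }r\mapsto\varphi_a(rg),\ g\in R_{e-i},\ 0\le a\le u,$$
in $R_i^*$, so $h_i=\dim W_i$.

**Lemma 11.** For general $(\varphi_0,\dots,\varphi_u)$ and all $0\le i\le e$, with $j=e-i$,
$$h_i=\min\{\dim R_i,\ \dim R_j+\min(c_i,\,u\,c_j)\}.\tag{8}$$

*Proof.* **Step 1: the upper bound holds for every choice.** Clearly $\dim W_i\le\dim R_i$. The part of $W_i$ coming from $\varphi_0$ has dimension at most $\dim R_j$. The functionals $r\mapsto\varphi_a(rg)$ with $a\ge1$ vanish on $(f)_i$, so they lie in $B_i^*$, of dimension $c_i$; and they depend only on the class of $g$ in $B_j$, so each $\varphi_a$ contributes at most $c_j$.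

**Step 2: reduce the lower bound to one choice for each $i$.** For fixed $i$, "$\ge$" is a rank condition, hence open in the parameters. These form an affine space over an infinite field, and there are finitely many $i$. So it suffices to find, for each $i$ separately, one choice attaining (8).

**Step 3: adding one functional.** Let $C$ be $R$ or $B$, viewed as a ring of polynomial functions on $k^3$ or $k^2$. Let $X\subset C_i^*$ be a subspace, $V=X^\perp\subset C_i$, and $n=\min(\dim V,\dim C_j)$. A space of polynomial functions of dimension at least $n$ has, at $n$ general points, an evaluation matrix of rank $n$: choosing points one by one, each new point where some function vanishing at the previous ones does not vanish, gives one such $n$-tuple, and the condition is open. So we may choose points $q_1,\dots,q_n$ for which the evaluation matrices $E_1$ of $C_j$ and $E_2$ of $V$, each with $n$ rows, both have rank $n$. Put $\varphi=\sum_m\mathrm{ev}_{q_m}\in C_e^*$. The pairing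
$$C_j\times V\to k,\qquad(g,v)\mapsto\varphi(gv)=\sum_mg(q_m)v(q_m)$$
has matrix $E_1^{\mathsf T}E_2$. Here $E_2$ is surjective and $E_1^{\mathsf T}$ is injective, so the rank is $n$. Writing $C_j\varphi\subset C_i^*$ for the functionals $r\mapsto\varphi(gr)$, and using $C_i^*/X=V^*$, this says that the image of $C_j\varphi$ in $C_i^*/X$ has dimension $n$. Hence
$$\dim(X+C_j\varphi)=\dim X+n=\min(\dim C_i,\ \dim X+\dim C_j).$$

**Step 4: add them one after another.** Start with $X=0$ and use $C=B$ for $\varphi_1,\dots,\varphi_u$. The dimension becomes $\min(c_i,c_j)$, then $\min(c_i,2c_j)$, and finally $\min(c_i,uc_j)$. Then use $C=R$ for $\varphi_0$, with $X\subset B_i^*\subset R_i^*$ the space already built. This gives (8). $\square$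

## 11. The valley $2d^2+3d+1,\ 2d^2+3d,\ 2d^2+3d,\ 2d^2+3d+1$

Take $e=3d$, with $d\ge3$, and
$$1\le u\le c_{3d},\qquad u\,c_{d-3}\ge c_{2d+3}.$$
By (8) for $i=e$, $j=0$: since $u\le c_{3d}<\dim R_{3d}$, $h_e=\min\{\dim R_{3d},1+u\}=u+1$. So the $\varphi_a$ are independent, and $A$ is level of type $u+1$. By (8) for $i=1$, $h_1=3$, so $A$ has codimension 3.

By (5), $c_{2d}=\sum_{a=0}^{d-1}(2d+1-a)=\frac{3d^2+3d}2$, and $c_{2d+m}=c_{2d}+md$ for $m\ge0$. For $j\in\{d-3,\dots,d\}$ monotonicity gives $u\,c_j\ge u\,c_{d-3}\ge c_{2d+3}\ge c_{3d-j}$, so in (8) the inner minimum is $c_i$ for $i=2d,\dots,2d+3$. Hence: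

* $h_{2d}=\min\{\binom{2d+2}2,\ c_{2d}+\binom{d+2}2\}=2d^2+3d+1$, both entries being equal to this;
* $h_{2d+1}=c_{2d+1}+\binom{d+1}2=\frac{3d^2+5d}2+\frac{d^2+d}2=2d^2+3d$;
* $h_{2d+2}=c_{2d+2}+\binom d2=\frac{3d^2+7d}2+\frac{d^2-d}2=2d^2+3d$;
* $h_{2d+3}=c_{2d+3}+\binom{d-1}2=\frac{3d^2+9d}2+\frac{d^2-3d+2}2=2d^2+3d+1$.

In the last three lines the other entry of the minimum is at least $\dim R_{2d+1}=2d^2+5d+3$, which exceeds the stated values. Thus $h_{2d}>h_{2d+1}=h_{2d+2}<h_{2d+3}$, and $h$ is not unimodal.

**Proof of Theorem 2.** Let $t\ge5$ and $u=t-1\ge4$. Take $d\ge21$ large enough that $c_{3d}\ge t-1$. Since $c_{d-3}=\binom{d-1}2$,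
$$u\,c_{d-3}\ge4\binom{d-1}2=2(d-1)(d-2)\ge\frac{3d^2+9d}2=c_{2d+3},$$
where the second inequality is equivalent to $d^2-21d+8\ge0$, true for $d\ge21$. So the construction applies and gives type $t$.

For $t=5$ take $d=21$, $u=4$, $e=63$; here $c_{63}\ge4$. We compute all $h_i$. We have $c_i=21i-189$ for $i\ge19$: $c_{19}=\binom{21}2=210$, and each further step adds 21.

Let $i\le42$, so $j\ge21$. Then $4c_j\ge4c_{21}=4\cdot252=1008\ge693=c_{42}\ge c_i$, and (8) reads $h_i=\min\{\dim R_i,\dim R_j+c_i\}$. For $i<19$ we have $\dim R_i=c_i$. For $19\le i\le42$, (4) gives $\dim R_i-c_i=\binom{i-19}2\le\binom{65-i}2=\dim R_j$, as $i-19\le23\le65-i$. So $h_i=\dim R_i=\binom{i+2}2$, and $h_{42}=\binom{44}2=946$.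

For $i=43,44,45$ the list above with $d=21$ gives $2d^2+3d=945$, $945$ and $946$.

Let $i\ge46$, so $j\le17$. Then $c_j=\binom{j+2}2$ and $4c_j\le4\binom{19}2=684<777=c_{46}\le c_i$. So the second entry in (8) is $5\binom{j+2}2\le855$, while $\dim R_i\ge\dim R_{46}=\binom{48}2=1128$. Hence $h_i=5\binom{j+2}2=5\binom{65-i}2$. $\square$

**Sharpness in Theorem 3.** For (b), the type 5 vector just computed has $e=63$. For (a), given $j\ge1$ put $d=j+2\ge3$, $e=3d$, $u=c_{3d}$. As $c_{d-3}\ge1$ and $3d\ge2d+3$, we have $u\,c_{d-3}\ge c_{3d}\ge c_{2d+3}$, so the construction applies. With $i_0=2d+1$ and $i=2d+2$ we get $e-i=d-2=j$ and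
$$h_i=2d^2+3d=d(2d+3)=(j+2)(2j+7).\qquad\square$$

For $j=1$ this is $d=3$, $e=9$, $u=c_9=27$, type 28. The list above gives $(h_6,h_7,h_8,h_9)=(28,27,27,28)$. For $i\le5$ we have $j\ge4$ and $u\,c_j\ge27\ge c_i$, so (8) gives $h_i=\min\{\dim R_i,\dim R_{9-i}+c_i\}$, and $\dim R_i=\binom{i+2}2$ is the smaller entry: for $i\le4$ because $\dim R_{9-i}\ge\dim R_i$, and for $i=5$ because $15+15\ge21$. So we recover $(1,3,6,10,15,21,28,27,27,28)$.
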